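# Exponential Bellman functions of BMO on cubes: dimension two already differs from dimension one

## 1. Variance, BMO on cubes, and Bellman functions

All cubes have sides parallel to the coordinate axes. In dimension one a cube is an interval. For a cube $J\subset\mathbb R^n$ and $f\in L^1(J)$ write $\langle f\rangle_J=\frac1{|J|}\int_J f$.

**Definition (variance and covariance).** For square-integrable $f,h$ on $J$,
$$\mathrm{Var}_J f=\langle (f-\langle f\rangle_J)^2\rangle_J=\langle f^2\rangle_J-\langle f\rangle_J^2,\qquad \mathrm{Cov}_J(f,h)=\langle fh\rangle_J-\langle f\rangle_J\langle h\rangle_J .$$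

*Example.* If $f=1_E$ and $a=|E\cap J|/|J|$, then $\mathrm{Var}_Jf=a-a^2=a(1-a)\le\frac14$.

We use three elementary facts. Expanding the square gives
$$\mathrm{Var}_J f=\tfrac12\,\frac1{|J|^2}\int_J\!\int_J (f(z)-f(z'))^2\,dz\,dz'. \tag{1}$$
Hence, if $|f(z)-f(z')|\le|h(z)-h(z')|$ for almost all $z,z'\in J$, then $\mathrm{Var}_Jf\le\mathrm{Var}_Jh$. In particular, a $1$-Lipschitz function of $h$ has at most the variance of $h$. Next,
$$\mathrm{Var}_J(f+\delta h)=\mathrm{Var}_Jf+2\delta\,\mathrm{Cov}_J(f,h)+\delta^2\,\mathrm{Var}_Jh, \tag{2}$$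
and Cauchy–Schwarz gives $|\mathrm{Cov}_J(f,h)|\le(\mathrm{Var}_Jf)^{1/2}(\mathrm{Var}_Jh)^{1/2}$.

**Definition (BMO on cubes).** For a cube $Q\subset\mathbb R^n$, $\mathrm{BMO}(Q)$ is the set of real $\varphi\in L^1(Q)$ for which there is $C<\infty$ with $\mathrm{Var}_J\varphi\le C^2$ for every cube $J\subset Q$. The smallest such $C$ is $\|\varphi\|_{\mathrm{BMO}(Q)}$.

*Example.* By the previous example an indicator has norm at most $\frac12$. The indicator of half of $Q$ has norm exactly $\frac12$, since $\mathrm{Var}_Q=\frac14$. An unbounded example, $\log(1/y)$, appears in Section 2.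

**Definition (the domain and the Bellman functions).** For $\varepsilon>0$ let
$$\Omega_\varepsilon=\{(x_1,x_2)\in\mathbb R^2:\ x_1^2\le x_2\le x_1^2+\varepsilon^2\},$$
and for $x\in\Omega_\varepsilon$ let
$$\mathbf B^{\pm}_{\varepsilon,n}(x)=\sup/\inf\big\{\langle e^\varphi\rangle_Q:\ \langle\varphi\rangle_Q=x_1,\ \langle\varphi^2\rangle_Q=x_2,\ \|\varphi\|_{\mathrm{BMO}(Q)}\le\varepsilon\big\},$$
with $+$ for the supremum and $-$ for the infimum.

The functions $\varphi$ in the braces are called admissible for $x$. Since $x_2-x_1^2=\mathrm{Var}_Q\varphi$ must lie in $[0,\varepsilon^2]$, the domain $\Omega_\varepsilon$ is the natural one. A translation and a dilation carry cubes to cubes, so nothing depends on $Q$. We take $Q=[0,1]^n$.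

*Example.* Let $\varphi=\varepsilon$ on one half of $Q$ (cut by a coordinate hyperplane) and $-\varepsilon$ on the other. Then $\varphi=\varepsilon(2\cdot 1_{\text{half}}-1)$ has norm $2\varepsilon\cdot\frac12=\varepsilon$, and $\langle\varphi\rangle_Q=0$, $\langle\varphi^2\rangle_Q=\varepsilon^2$, $\langle e^\varphi\rangle_Q=\cosh\varepsilon$. So $\mathbf B^-_{\varepsilon,n}(0,\varepsilon^2)\le\cosh\varepsilon\le\mathbf B^+_{\varepsilon,n}(0,\varepsilon^2)$ in every dimension.

In dimension one both functions are known. These are Theorems 1c and 2c of L. Slavin, V. Vasyunin, "Sharp results in the integral-form John–Nirenberg inequality", arXiv:0709.4332 (2007).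

**Theorem 1c.** For $0<\varepsilon<1$,
$$\mathbf B^+_{\varepsilon,1}(x)=\frac{1-\sqrt{\varepsilon^2-x_2+x_1^2}}{1-\varepsilon}\exp\Big(x_1+\sqrt{\varepsilon^2-x_2+x_1^2}-\varepsilon\Big). \tag{3}$$
Consequently $\langle e^\varphi\rangle_J\le\frac{e^{-\varepsilon}}{1-\varepsilon}e^{\langle\varphi\rangle_J}$ whenever $\|\varphi\|_{\mathrm{BMO}}\le\varepsilon<1$. The constant is sharp, and so is the range $\varepsilon<1$.

**Theorem 2c.** For every $\varepsilon>0$,
$$\mathbf B^-_{\varepsilon,1}(x)=\frac{1+\sqrt{\varepsilon^2-x_2+x_1^2}}{1+\varepsilon}\exp\Big(x_1-\sqrt{\varepsilon^2-x_2+x_1^2}+\varepsilon\Big). \tag{4}$$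

Now the question: does the dimension matter? Conjecture 1, whose source is the same paper, says that it does not.

**Conjecture 1.** For every $n\ge2$, $\mathbf B^\pm_{\varepsilon,n}=\mathbf B^\pm_{\varepsilon,1}$ on $\Omega_\varepsilon$, for $0<\varepsilon<1$ in the case of $\mathbf B^+$ and for all $\varepsilon>0$ in the case of $\mathbf B^-$, with the same sharp constant $e^{-\varepsilon}/(1-\varepsilon)$ and the same sharp range $\varepsilon<1$.

The conjecture is false, and we shall prove the following two statements.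

**Theorem.** Let $n\ge2$ and let $x\in\Omega_\varepsilon$ with $x_1^2<x_2\le x_1^2+\varepsilon^2$.

1. If $0<\varepsilon<1$, then $\mathbf B^+_{\varepsilon,n}(x)>\mathbf B^+_{\varepsilon,1}(x)$.
2. If $\varepsilon>0$, then $\mathbf B^-_{\varepsilon,n}(x)<\mathbf B^-_{\varepsilon,1}(x)$.
3. If $0<\varepsilon<1$, then $\displaystyle\sup\big\{\langle e^{\varphi-\langle\varphi\rangle_Q}\rangle_Q:\ \|\varphi\|_{\mathrm{BMO}(Q)}\le\varepsilon\big\}>\frac{e^{-\varepsilon}}{1-\varepsilon}$.

On the lower boundary $x_2=x_1^2$ equality holds, so equality holds exactly there.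

**Proposition.** For every $n\ge2$ and $\varepsilon>0$ there is $x\in\Omega_\varepsilon$ with $\mathbf B^-_{\varepsilon,n}(x)\le1$ and $\mathbf B^-_{\varepsilon,1}(x)\ge0.26\,e^{0.024\,\varepsilon}$.

The Proposition alone already refutes the conjecture: for $\varepsilon=100$ its second bound exceeds $0.26\cdot10>1$. Two things are not settled here: we do not compute $\mathbf B^\pm_{\varepsilon,n}$ for $n\ge2$, and we do not decide whether $\mathbf B^+_{\varepsilon,n}<\infty$ for all $\varepsilon<1$.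

## 2. The lower boundary, lifting, and the logarithm

**The lower boundary.** If $x_2=x_1^2$, an admissible $\varphi$ has variance zero on $Q$, so $\varphi=x_1$ almost everywhere and $\mathbf B^\pm_{\varepsilon,n}(x)=e^{x_1}$ in every dimension. This agrees with (3) and (4), where the square root equals $\varepsilon$.

**Lifting.** Let $\varphi$ be admissible on $[0,1]^k$ and $n>k$. Put $\tilde\varphi(z_1,\dots,z_n)=\varphi(z_1,\dots,z_k)$ on $[0,1]^n$. The average of any function of $\tilde\varphi$ over a cube $I_1\times\dots\times I_n$ equals its average over the cube $I_1\times\dots\times I_k$. So $\tilde\varphi$ has the same norm, the same first two moments and the same exponential average. Two consequences follow. First, $\mathbf B^+_{\varepsilon,n}\ge\mathbf B^+_{\varepsilon,1}$ and $\mathbf B^-_{\varepsilon,n}\le\mathbf B^-_{\varepsilon,1}$ always, so the only question is strictness. Second, to prove strictness for all $n\ge2$ it suffices to exhibit good functions for $n=2$.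

From now on $n=2$ and $Q=[0,1]^2$. Points of $Q$ are written $(x,y)$, the target point in $\Omega_\varepsilon$ is written $(x_1,x_2)$, and a general square in $Q$ is
$$W=[u,u+r]\times[c,c+r],\qquad d=c+r,\qquad q=c/d\in[0,1).$$

**The function that realizes the one-dimensional values.** Fix $a\in(0,1]$ and put
$$\psi_0(x,y)=\log_+(a/y).$$
Fix also $\sigma<1$, $\sigma\ne0$; later $\sigma=\varepsilon$ for $\mathbf B^+$ and $\sigma=-\varepsilon$ for $\mathbf B^-$. From $\int_0^a\log\frac ay\,dy=a$, $\int_0^a\log^2\frac ay\,dy=2a$ and $\int_0^a(a/y)^\sigma dy=\frac a{1-\sigma}$,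
$$\langle\psi_0\rangle_Q=a,\quad\langle\psi_0^2\rangle_Q=2a,\quad\mathrm{Var}_Q\psi_0=2a-a^2,\quad E_0:=\langle e^{\sigma\psi_0}\rangle_Q=1+\frac{a\sigma}{1-\sigma}. \tag{5}$$

Given $(x_1,x_2)$ with $x_1^2<x_2\le x_1^2+\varepsilon^2$, define $a\in(0,1]$ by $\varepsilon(1-a)=\sqrt{\varepsilon^2-x_2+x_1^2}$, that is, $x_2-x_1^2=\varepsilon^2(2a-a^2)$. Substituting in (3) gives
$$\tfrac{1-\varepsilon+\varepsilon a}{1-\varepsilon}e^{x_1-\varepsilon a}=e^{x_1}e^{-\varepsilon a}\big(1+\tfrac{a\varepsilon}{1-\varepsilon}\big),$$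
and substituting in (4) gives $e^{x_1}e^{\varepsilon a}\big(1-\frac{a\varepsilon}{1+\varepsilon}\big)$. In both cases
$$\mathbf B^\pm_{\varepsilon,1}(x_1,x_2)=e^{x_1}e^{-\sigma a}E_0=e^{x_1}\big\langle e^{\sigma(\psi_0-\langle\psi_0\rangle_Q)}\big\rangle_Q,\qquad\sigma=\pm\varepsilon. \tag{6}$$

**The variances of $\psi_0$.** Let $V(q)$ be the variance of $\log(1/y)$ for $y$ uniform on $[c,d]$. Put $s=\log(d/y)$ and $T=\log(1/q)$. Then $s$ is an exponential variable conditioned to $[0,T]$. For $c=0$ it is the standard exponential, so $V(0)=1$. For $q>0$ its mean is $1-\frac{qT}{1-q}$ and its second moment is $2-\frac{q(T^2+2T)}{1-q}$, so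
$$V(q)=1-\frac{qT^2}{1-q}-\frac{q^2T^2}{(1-q)^2}=1-\frac{q\log^2q}{(1-q)^2}.$$
Since $|\log q|\ge1-q$ and $(1-q)^2\le1$,
$$V(q)\le1-q,\qquad V(q)\le1-q\log^2(1/q). \tag{7}$$
Now $\psi_0=(\log a+\log\frac1y)_+$ is a $1$-Lipschitz function of $\log\frac1y$. Hence $\mathrm{Var}_W\psi_0\le V(q)\le1$ for every $W$. If $c=0$, then
$$\mathrm{Var}_W\psi_0=1\ \text{ for } r\le a,\qquad \mathrm{Var}_W\psi_0=2\tfrac ar-\big(\tfrac ar\big)^2<1\ \text{ for } r>a, \tag{8}$$
where the second formula is (5) rescaled, with $a/r$ in place of $a$. If $c>0$, then $\mathrm{Var}_W\psi_0\le1-q<1$. So $\|\psi_0\|_{\mathrm{BMO}(Q)}=1$, and the squares with variance exactly $1$, which we call **critical**, are exactly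
$$W=[u,u+r]\times[0,r],\qquad 0<r\le a .$$

In particular, $\varphi=x_1+\sigma(\psi_0-a)$ with $\sigma=\pm\varepsilon$ is admissible and realizes the one-dimensional value (6). The same function with $\varepsilon\ge1$ in place of $\sigma$ shows that $\mathbf B^+_{\varepsilon,n}(x)=+\infty$ for $\varepsilon\ge1$ and $x_2>x_1^2$, since $\int_0^a(a/y)^\varepsilon dy=\infty$.

## 3. Perturbing in the $y$ variable alone gains nothing

We try to beat $\psi_0$ by a small bounded perturbation. Two things must be computed to first order: the change in the exponential average, and the change in variance on critical squares.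

**Lemma 1 (first-order gain).** Let $\zeta_\delta$ be functions on $Q$ with $\|\zeta_\delta\|_\infty\le C$ for all small $\delta>0$, and suppose $\Psi_\delta=\psi_0+\delta\zeta_\delta$ satisfies $\mathrm{Var}_Q\Psi_\delta=\mathrm{Var}_Q\psi_0$. Put $G(\delta)=\langle e^{\sigma(\Psi_\delta-\langle\Psi_\delta\rangle_Q)}\rangle_Q$, $G(0)=e^{-\sigma a}E_0$, and
$$k(s)=e^{\sigma s}-1-\frac\sigma{1-\sigma}s .$$
Then $G(\delta)=G(0)+\sigma\delta e^{-\sigma a}\langle k(\psi_0)\zeta_\delta\rangle_Q+O(\delta^2)$.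

*Proof.* We have $G(\delta)=e^{-\sigma a}e^{-\sigma\delta\langle\zeta_\delta\rangle_Q}\langle e^{\sigma\psi_0}e^{\sigma\delta\zeta_\delta}\rangle_Q$. Since $\zeta_\delta$ is uniformly bounded and $e^{\sigma\psi_0}\in L^1$ (because $\sigma<1$), expanding both exponentials gives
$$G(\delta)=G(0)+\sigma\delta e^{-\sigma a}\langle(e^{\sigma\psi_0}-E_0)\zeta_\delta\rangle_Q+O(\delta^2).$$
By (2), equality of the variances means $2\,\mathrm{Cov}_Q(\psi_0,\zeta_\delta)+\delta\,\mathrm{Var}_Q\zeta_\delta=0$, so $\langle(\psi_0-a)\zeta_\delta\rangle_Q=O(\delta)$. We may therefore subtract any fixed multiple of $\psi_0-a$ from $e^{\sigma\psi_0}-E_0$. With $E_0=1+\frac{a\sigma}{1-\sigma}$,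
$$e^{\sigma\psi_0}-E_0-\tfrac\sigma{1-\sigma}(\psi_0-a)=e^{\sigma\psi_0}-1-\tfrac\sigma{1-\sigma}\psi_0=k(\psi_0).$$
So $\langle(e^{\sigma\psi_0}-E_0)\zeta_\delta\rangle_Q=\langle k(\psi_0)\zeta_\delta\rangle_Q+O(\delta)$. $\square$

We now write $k$ as a positive mixture of the functions $\log\frac ry-1$, because these are what critical squares see: on $W=[u,u+r]\times[0,r]$ with $r\le a$ one has $\langle\psi_0\rangle_W=\log\frac ar+1$, so $\psi_0-\langle\psi_0\rangle_W=\log\frac ry-1$.

**Lemma 2 (kernel identity).** Let $w(r)=\frac{\sigma^2}{1-\sigma}\big(\frac ar\big)^\sigma\frac1r>0$. For $0<y<a$,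
$$k\big(\log\tfrac ay\big)=\int_y^a\big(\log\tfrac ry-1\big)w(r)\,dr. \tag{9}$$

*Proof.* Substitute $r=ae^{-\rho}$ and $s=\log\frac ay$, so $w(r)\,|dr|=\frac{\sigma^2}{1-\sigma}e^{\sigma\rho}d\rho$ and $\log\frac ry=s-\rho$. Since $\sigma^2\int_0^s(s-\rho)e^{\sigma\rho}d\rho=e^{\sigma s}-1-\sigma s$ and $\sigma^2\int_0^se^{\sigma\rho}d\rho=\sigma(e^{\sigma s}-1)$, the right side equals
$$\tfrac1{1-\sigma}\big[e^{\sigma s}-1-\sigma s-\sigma(e^{\sigma s}-1)\big]=\tfrac1{1-\sigma}\big[(1-\sigma)(e^{\sigma s}-1)-\sigma s\big]=k(s).\qquad\square$$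

For a bounded function $\eta$ on $Q$ put
$$M_\eta(x,r)=\int_0^r\big(\log\tfrac ry-1\big)\eta(x,y)\,dy .$$
Integrating (9) against $\eta$, and using $k(\psi_0)=k(0)=0$ for $y>a$, we get by Fubini
$$\langle k(\psi_0)\eta\rangle_Q=\int_0^aw(r)\int_0^1M_\eta(x,r)\,dx\,dr. \tag{10}$$
Fubini is allowed because $\int_0^r|\log\frac ry-1|\,dy\le2r$ and $\int_0^aw(r)\,r\,dr=\frac{\sigma^2}{1-\sigma}\int_0^a(a/r)^\sigma dr<\infty$. On a critical square,
$$\mathrm{Cov}_W(\psi_0,\eta)=\frac1{r^2}\int_u^{u+r}M_\eta(x,r)\,dx,\qquad W=[u,u+r]\times[0,r],\ r\le a. \tag{11}$$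

**Where a perturbation in $y$ alone stops.** Suppose $\eta=\eta(y)$ and $\|\psi_0+\delta\eta\|_{\mathrm{BMO}(Q)}\le1$ for arbitrarily small $\delta>0$. On a critical square $\mathrm{Var}_W\psi_0=1$, so (2) forces $\mathrm{Cov}_W(\psi_0,\eta)\le0$. By (11) this says $M_\eta(r)\le0$ for all $r\le a$, since $M_\eta$ does not depend on $x$. But then (10) and $w>0$ give $\langle k(\psi_0)\eta\rangle_Q=\int_0^aw\,M_\eta\,dr\le0$, and there is no first-order gain. Indeed no function of $y$ alone can help at any order: every interval $I\subset[0,1]$ is a side of a square in $Q$, so such a function is admissible in dimension one and obeys Theorems 1c and 2c.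

## 4. Windows of length $r$ in $[0,1]$

Compare (10) and (11) for an $\eta$ that depends on $x$. The constraint involves the integral of $M_\eta(\cdot,r)$ over *windows of length $r$*, while the gain involves its integral over the *whole* interval $[0,1]$. So we ask: can a function $p$ on $[0,1]$ have a negative integral over every interval of length $r$ and a positive integral over $[0,1]$?

If $1/r$ is an integer, it cannot, since $[0,1]$ is tiled by intervals of length $r$. If $1/r$ is not an integer, it can. Take $r=\frac35$ and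
$$p=4\cdot1_{[0,1/4]\cup[3/4,1]}-\tfrac95 .$$
An interval of length $\frac35$ meets the two end blocks in total length at most $\frac14$ (if it meets both, it contains the gap of length $\frac12$, which leaves at most $\frac1{10}$). So its integral is at most $1-\frac{27}{25}<0$, while $\int_0^1p=2-\frac95>0$. In general:

**Lemma 3 (windows).** Let $0<a\le1$ and $m=\lfloor1/a\rfloor$, so $\frac1{m+1}<a\le\frac1m$. Choose $r_0<r_1$ in $(\frac1{m+1},a)$ and $\lambda\in(\frac1{r_0},m+1)$. Since $r_1<\frac1m$, we can choose $\theta>0$ so small that $P:=\frac{1-\theta}m\ge\max(r_1,\theta)$. Put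
$$p(x)=\frac1\theta\sum_{i=0}^m1_{[iP,\,iP+\theta]}(x)-\lambda,\qquad x\in[0,1].$$
Then
$$\int_Ip\,dx\le1-\lambda|I|<0\ \text{ for intervals } I\subset[0,1] \text{ with } r_0\le|I|\le r_1,\qquad\int_0^1p\,dx=m+1-\lambda>0. \tag{12}$$

*Proof.* Since $mP+\theta=1$ and $P\ge\theta$, the $m+1$ blocks lie in $[0,1]$ and do not overlap, which gives the second statement. The sum of indicators is the restriction of a $P$-periodic function with integral $\theta$ over each period. An interval with $|I|\le r_1\le P$ is no longer than a period, so the sum has integral at most $\theta$ over $I$, and $\int_Ip\le1-\lambda|I|$. This is negative since $\lambda|I|\ge\lambda r_0>1$. $\square$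

## 5. A step function with two corner blocks

Before the theorem, here is the same effect in a function with three values. Two blocks are placed at the two ends of the bottom side; a square of side at most $\frac78$ sees at most one block's worth of them, while $Q$ sees both. This proves the Proposition.

Let $A=[0,1]\times[0,\frac38]$, $B=([0,\frac18]\cup[\frac78,1])\times[0,\frac18]\subset A$, and $\psi=1_A+1_B$.

**Step 1. $\|\psi\|_{\mathrm{BMO}(Q)}\le\frac47$.** This step allows us to scale $\psi$ to norm $\varepsilon$. For a square $W$ put $a=|A\cap W|/|W|$ and $b=|B\cap W|/|W|$ (in this section only, $a$ has this meaning). Since $\psi^2=1_A+3\cdot1_B$,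
$$\mathrm{Var}_W\psi=a+3b-(a+b)^2\le a(1-a)+b(3-2a).$$
If $b=0$, the variance is $a(1-a)\le\frac14$. If $a=1$, it is $b-b^2\le\frac14$. Otherwise $b>0$ forces $c<\frac18$, and $a<1$ forces $d>\frac38$, so $a=(\frac38-c)/r$, and the vertical side of $W$ meets $[0,\frac18]$ in length $\frac18-c$. There are two cases.

*Case $r\le\frac78$.* The interval $[u,u+r]$ meets $[0,\frac18]\cup[\frac78,1]$ in length at most $\frac18$: this is clear if it meets only one piece, and if it meets both, the length is $r-\frac34\le\frac18$. So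
$$b\le\frac{\frac18(\frac18-c)}{r^2}=a^2\,\frac{\frac18(\frac18-c)}{(\frac38-c)^2}\le\frac{a^2}9 .$$
For the last inequality put $v=\frac38-c\in[\frac14,\frac38]$. The derivative of $(v-\frac14)/v^2$ is $(\frac12-v)/v^3>0$, so the fraction is largest at $c=0$, where it equals $\frac1{64}\cdot\frac{64}9=\frac19$. Hence
$$\mathrm{Var}_W\psi\le a(1-a)+\tfrac{a^2}9(3-2a)=f(a):=a-\tfrac23a^2-\tfrac29a^3 .$$
Here $f''=-\frac43-\frac43a<0$ on $[0,1]$, $f(\frac7{12})<0.3125$, and $f'(\frac7{12})=1-\frac79-\frac{49}{216}=-\frac1{216}$. The tangent line at $\frac7{12}$ lies above $f$, so on $[0,1]$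
$$f\le0.3125+\tfrac7{12}\cdot\tfrac1{216}<0.316<\tfrac{16}{49}.$$

*Case $r>\frac78$.* Then $a\le\frac38/r\le\frac37$. The interval $[u,u+r]$ meets both pieces, in total length $r-\frac34$, so $b\le\frac18(r-\frac34)/r^2\le\frac1{32}$, because $(r-\frac34)/r^2$ increases on $(0,\frac32)$ and equals $\frac14$ at $r=1$. The expression $a(1-a)+\frac{3-2a}{32}$ has derivative $1-2a-\frac1{16}\ge0$ for $a\le\frac{15}{32}$, and $\frac37<\frac{15}{32}$, so
$$\mathrm{Var}_W\psi\le\tfrac{12}{49}+\tfrac{15}{224}<0.312<\tfrac{16}{49}.$$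

**Step 2. The Bellman point.** This step locates the scaled function in $\Omega_\varepsilon$. We have $\langle\psi\rangle_Q=\frac38+\frac1{32}=\frac{13}{32}$ and $\langle\psi^2\rangle_Q=\frac38+\frac3{32}=\frac{15}{32}$. Put $\varphi=-\frac74\varepsilon\psi$. Then $\|\varphi\|_{\mathrm{BMO}(Q)}\le\varepsilon$, and since $\varphi\le0$, $\langle e^\varphi\rangle_Q\le1$. The point is $x_1=-\frac{91}{128}\varepsilon$, $x_2=\frac{49}{16}\cdot\frac{15}{32}\varepsilon^2=\frac{735}{512}\varepsilon^2$, and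
$$\varepsilon^2-x_2+x_1^2=\frac{16384-23520+8281}{16384}\varepsilon^2=\frac{1145}{16384}\varepsilon^2=(s\varepsilon)^2,\qquad s=\frac{\sqrt{1145}}{128}\in(0.264,0.265).$$

**Step 3. Comparison with dimension one.** By Theorem 2c, and since $1-\frac{91}{128}=\frac{37}{128}$,
$$\mathbf B^-_{\varepsilon,1}(x)=\frac{1+s\varepsilon}{1+\varepsilon}\,e^{\varepsilon(37-\sqrt{1145})/128}\ge s\,e^{0.024\,\varepsilon}\ge0.26\,e^{0.024\,\varepsilon},$$
where $1+s\varepsilon\ge s(1+\varepsilon)$ because $s<1$, and $(37-\sqrt{1145})/128>0.024$ because $\sqrt{1145}<33.9$. On the other hand $\mathbf B^-_{\varepsilon,2}(x)\le1$. Lifting gives $\mathbf B^-_{\varepsilon,n}(x)\le1$ for all $n\ge2$. This proves the Proposition. $\blacksquare$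

## 6. Building the perturbation of the logarithm

We return to the Theorem. Fix $a\in(0,1]$ and $\sigma$ as in Section 2, and take $m,r_0,r_1,\lambda,\theta,P,p$ from Lemma 3. For a bounded function $h$ of $y$ write
$$Lh(r)=\int_0^r\big(\log\tfrac ry-1\big)h(y)\,dy .$$
If $\eta=p(x)h(y)$, then $M_\eta(x,r)=p(x)\,Lh(r)$. So we want $h$ with $Lh=g\ge0$ supported on $[r_0,r_1]$, where the windows of $p$ have negative integral.

**Step 1. Solving $Lh=g$.** Let $g\in C^1(\mathbb R)$, $g\ge0$, $g\not\equiv0$, $\mathrm{supp}\,g\subset[r_0,r_1]$. To guess $h$, differentiate $Lh=g$: with $H(r)=\int_0^rh$ one gets $g'=-h+H/r=-r(H/r)'$, so $H(r)=-r\int_0^r\frac{g'(t)}t\,dt$, and $h=H'$ is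
$$g_*(y)=-g'(y)-\int_0^y\frac{g'(t)}t\,dt .$$
This function is bounded and vanishes on $(0,r_0]$. We verify $Lg_*=g$ directly. Since $\int_t^r\log\frac ry\,dy=r-t-t\log\frac rt$, we have $\int_t^r(\log\frac ry-1)\,dy=-t\log\frac rt$. Exchanging the order of integration in the second term of $g_*$,
$$Lg_*(r)=\int_0^rg'(t)\big[1-\log\tfrac rt\big]dt+\int_0^r\frac{g'(t)}t\,t\log\tfrac rt\,dt=\int_0^rg'(t)\,dt=g(r). \tag{13}$$

**Step 2. Why $pg_*$ alone is not enough.** This step shows the need for one more term. Take $\eta=pg_*$ and a critical square with $r_1<r\le a$. Then $\mathrm{Cov}_W(\psi_0,pg_*)=0$ by (11), since $g(r)=0$. So (2) gives $\mathrm{Var}_W(\psi_0+\delta pg_*)=1+\delta^2\,\mathrm{Var}_W(pg_*)$. This exceeds $1$. Indeed $pg_*=0$ for $y<r_0$, so zero variance would mean $pg_*=0$ almost everywhere on $W$. But $p<0$ on a set of positive measure in $[u,u+r]$, because a subinterval of length $r_1$ has negative integral. Hence $g_*=0$ almost everywhere on $(0,r)$, which contradicts (13)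 and $g\not\equiv0$. So we need a term that makes the covariance strictly negative on critical squares.

**Step 3. The safety term.** From $\int_0^1v\log\frac1v\,dv=\frac14$ and $\int_0^1v^2\log\frac1v\,dv=\frac19$ we get $L(y)=-\frac{r^2}4$ and $L(y^2)=-\frac{2r^3}9$. With
$$l(y)=4y-\tfrac92y^2,\qquad Ll(r)=-r^2+r^3=-r^2(1-r),\qquad 0\le l'\le4\ \text{ on } [0,\tfrac49]. \tag{14}$$
The factor $1-r$ is there for $a=1$. In that case $Q$ itself is critical and must keep variance exactly $1$, so the first-order covariance on $Q$ has to be zero.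

Put
$$\eta(x,y)=p(x)g_*(y)+\kappa\,l(y),\qquad\kappa>0\text{ to be chosen.}$$
This is bounded, and $M_\eta(x,r)=p(x)g(r)-\kappa r^2(1-r)$.

**Step 4. The gain is positive.** By (10) and (12),
$$\Gamma:=\langle k(\psi_0)\eta\rangle_Q=(m+1-\lambda)\int_0^aw\,g\,dr-\kappa\int_0^aw(r)\,r^2(1-r)\,dr. \tag{15}$$
The first term is positive, because $w>0$, $g\ge0$, $g\not\equiv0$ and $\mathrm{supp}\,g\subset(0,a)$. The second integral is finite. Fix $\kappa>0$ so small that $\Gamma>0$.

**Step 5. The covariance is negative on critical squares.** For $W=[u,u+r]\times[0,r]$ with $r\le a$, (11) gives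
$$\mathrm{Cov}_W(\psi_0,\eta)=\frac1{r^2}\Big[g(r)\int_u^{u+r}p\,dx-\kappa r^3(1-r)\Big]\le-\kappa r(1-r), \tag{16}$$
because either $g(r)=0$, or $r\in[r_0,r_1]$ and the integral of $p$ is negative by (12). If $a=1$, then moreover $\mathrm{Cov}_Q(\psi_0,\eta)=0$, since $g(1)=0$.

## 7. Restoring the variance on $Q$

The perturbed function must hit the same point $(x_1,x_2)$, so its variance on $Q$ must be exactly $2a-a^2$. We add a small correction: put $\Psi_\delta=\psi_0+\delta\eta+\tau\xi$, with $\xi$ and $\tau$ chosen as follows.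

**Case $a<1$.** Let $\xi=1_{\{y>a\}}$ and $\tau=t\delta$. Since $\psi_0\xi=0$, $\mathrm{Cov}_Q(\psi_0,\xi)=-a(1-a)$. By (2), after division by $2\delta$, the equation $\mathrm{Var}_Q\Psi_\delta=2a-a^2$ reads
$$\mathrm{Cov}_Q(\psi_0,\eta)-ta(1-a)+\tfrac\delta2\mathrm{Var}_Q(\eta+t\xi)=0 .$$
Fix $T>|\mathrm{Cov}_Q(\psi_0,\eta)|/(a(1-a))$. For small $\delta$ the left side is positive at $t=-T$ and negative at $t=T$. By continuity there is a root $t=t(\delta)\in[-T,T]$.

**Case $a=1$.** Let $\xi=y$ and $\tau=t\delta^2$. Here $\mathrm{Cov}_Q(\psi_0,y)=\frac14-\frac12=-\frac14$ and $\mathrm{Cov}_Q(\psi_0,\eta)=0$, so after division by $\delta^2$ the equation $\mathrm{Var}_Q\Psi_\delta=1$ reads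
$$\mathrm{Var}_Q\eta-\tfrac t2+2t\delta\,\mathrm{Cov}_Q(\eta,y)+t^2\delta^2\,\mathrm{Var}_Q(y)=0 .$$
The left side is nonnegative at $t=0$. At $t=T:=2\mathrm{Var}_Q\eta+1$ it equals $-\frac12+O(\delta)<0$ for small $\delta$. So there is a root $t=t(\delta)\in[0,T]$.

In both cases, for all small $\delta>0$,
$$\mathrm{Var}_Q\Psi_\delta=2a-a^2,\qquad\Psi_\delta=\psi_0+\delta\zeta_\delta,\qquad\|\zeta_\delta\|_\infty\le C, \tag{17}$$
where $\zeta_\delta=\eta+t\xi$ if $a<1$ and $\zeta_\delta=\eta+t\delta y$ if $a=1$. Here and below $C$ does not depend on $\delta$ or $W$ and may change from line to line.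

## 8. No square has variance above one

We prove that $\|\Psi_\delta\|_{\mathrm{BMO}(Q)}\le1$ for all sufficiently small $\delta>0$. The first-order information (16) degenerates at both ends, as $r\to0$ and (when $a=1$) as $r\to1$, so these ends need separate arguments. Let $y_*=\min(r_0,\frac49)$. Then $y_*\le r_0<a$.

**Step 1. Squares with $d\le y_*$.** This step handles the small squares at the bottom, by monotonicity. On $W$ we have $y\le r_0<a$, so $g_*=0$, and $\xi=0$ if $a<1$. Hence $\Psi_\delta=\log\frac ay+\delta\kappa l(y)$, plus $t\delta^2y$ with $0\le t\le T$ if $a=1$. For $0<y'<y''\le y_*$, (14) gives $0\le l(y'')-l(y')\le4(y''-y')$. Also $y''-y'\le\frac{y''-y'}{y''}\le\log\frac{y''}{y'}$. So, if $4\delta\kappa+T\delta^2\le1$,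
$$0\le\Psi_\delta(y')-\Psi_\delta(y'')\le\log\tfrac{y''}{y'} .$$
By the comparison after (1), $\mathrm{Var}_W\Psi_\delta\le\mathrm{Var}_W\psi_0\le1$.

**Step 2. Squares with $d>y_*$: passage to a limit.** This step reduces the remaining squares to neighborhoods of critical ones. Suppose the claim fails. By Step 1 there are $\delta_j\to0$ and squares $W_j$ (with parameters $u_j,c_j,r_j,d_j,q_j$) such that $d_j>y_*$ and $\mathrm{Var}_{W_j}\Psi_{\delta_j}>1$. By (2) and Cauchy–Schwarz, $\mathrm{Var}_{W_j}\Psi_{\delta_j}\le\mathrm{Var}_{W_j}\psi_0+C\delta_j$. With (7),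
$$1-C\delta_j<\mathrm{Var}_{W_j}\psi_0\le V(q_j)\le1-q_j ,$$
so $q_j\to0$. Then $c_j\le q_j\to0$, and eventually $r_j=d_j-c_j\ge y_*/2$. Pass to a subsequence with $W_j\to W_\infty=[u,u+r]\times[0,r]$, where $r\ge y_*$. Since $|W_j\triangle W_\infty|\to0$ and $|W_\infty|>0$, averages of a fixed $L^1$ function over $W_j$ converge to the average over $W_\infty$, by absolute continuity of the integral. Applied to $\psi_0$ and $\psi_0^2$, this gives $\mathrm{Var}_{W_\infty}\psi_0=1$, and (8) gives $r\le a$. So $W_\infty$ is critical.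

**Step 3. The case $r<1$.** Here the first-order term decides. This case is automatic when $a<1$. We claim
$$\mathrm{Cov}_{W_j}(\psi_0,\zeta_{\delta_j})\to\mathrm{Cov}_{W_\infty}(\psi_0,\eta)\le-\kappa r(1-r)<0 .$$
The term with $\eta$ converges by Step 2. If $a<1$, the term with $t(\delta_j)\xi$ tends to $0$, because $t$ is bounded and $\mathrm{Cov}_{W_j}(\psi_0,\xi)\to\mathrm{Cov}_{W_\infty}(\psi_0,\xi)=0$, as $\xi=0$ on $W_\infty$. If $a=1$, the extra term carries the factor $t\delta_j\to0$. The inequality is (16). Therefore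
$$\mathrm{Var}_{W_j}\Psi_{\delta_j}\le1+2\delta_j\,\mathrm{Cov}_{W_j}(\psi_0,\zeta_{\delta_j})+C\delta_j^2<1$$
for large $j$, a contradiction.

**Step 4. The case $r=1$.** Now $a=1$, $W_\infty=Q$, and (16) tends to zero, so we compare with $Q$ itself, on which the variance is exactly $1$. Write $W=W_j$, $\delta=\delta_j$, $u=u_j$, $c=c_j$, and $\omega=1-r_j\to0$. Then $c\le\omega$, since $c+r_j\le1$. Let $W'=[u,u+r_j]\times[0,r_j]$, and read $c\log\frac1c=c\log^2\frac1c=0$ at $c=0$. Let $j$ be so large that $r_j\ge\frac12$ and $c<r_j$. We need three estimates.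

*(a) The variance of $\psi_0$.* We have $q=c/d\ge c$, and $v\mapsto v\log^2\frac1v$ is increasing on $(0,e^{-2}]$, with derivative $\log\frac1v(\log\frac1v-2)$. Since $q\to0$, (7) gives for large $j$
$$\mathrm{Var}_W\psi_0-1\le-q\log^2\tfrac1q\le-\tfrac12c\log^2\tfrac1c .$$

*(b) The covariance with $\eta$.* By (16), $\mathrm{Cov}_{W'}(\psi_0,\eta)\le-\kappa r_j\omega\le-\frac\kappa2\omega$. The squares $W$ and $W'$ have equal area at least $\frac14$, and $W\triangle W'\subset\{y\le c\}\cup\{r_j\le y\le r_j+c\}$. So $|W\triangle W'|\le2c$, and since $\int_0^c\log\frac1y\,dy=c(1+\log\frac1c)$ and $\log\frac1y\le\log2$ for $y\ge\frac12$, $\int_{W\triangle W'}\psi_0\le Cc(1+\log\frac1c)$. As $\eta$ is bounded, the averages of $\psi_0\eta$, $\psi_0$ and $\eta$ over $W$ and $W'$ differ by at most $Cc(1+\log\frac1c)$, and these averages are bounded. Hence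
$$\mathrm{Cov}_W(\psi_0,\eta)\le-\tfrac\kappa2\omega+Cc\big(1+\log\tfrac1c\big).$$

*(c) The correction terms.* We have $|Q\setminus W|=1-r_j^2\le2\omega$. The set $Q\setminus W$ lies in $\{y<c\}\cup\{y>c+r_j\}\cup\{x\notin[u,u+r_j]\}$, and the integrals of $\psi_0$ over the three pieces are at most $c(1+\log\frac1c)$, $\omega\log2$ and $\omega$. With $c\le\omega$ this gives $\int_{Q\setminus W}\psi_0\le C(\omega+c\log\frac1c)$. For any $f\in L^1(Q)$,
$$\langle f\rangle_W-\langle f\rangle_Q=\Big(\frac1{|W|}-1\Big)\int_Wf-\int_{Q\setminus W}f,\qquad0\le\frac1{|W|}-1\le8\omega .$$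
Applying this to $\psi_0\xi,\psi_0,\xi$ and to $\zeta_\delta,\zeta_\delta^2$, where $\delta\zeta_\delta=\delta\eta+\tau\xi$, we get
$$|\mathrm{Cov}_W(\psi_0,\xi)-\mathrm{Cov}_Q(\psi_0,\xi)|\le C\big(\omega+c\log\tfrac1c\big),$$
$$\mathrm{Var}_W(\delta\eta+\tau\xi)-\mathrm{Var}_Q(\delta\eta+\tau\xi)\le C\delta^2\omega .$$

Now subtract the expansion of $\mathrm{Var}_Q\Psi_\delta=1$ from that of $\mathrm{Var}_W\Psi_\delta$. With $\mathrm{Var}_Q\psi_0=1$ and $\mathrm{Cov}_Q(\psi_0,\eta)=0$,
$$\begin{aligned}\mathrm{Var}_W\Psi_\delta-1={}&(\mathrm{Var}_W\psi_0-1)+2\delta\,\mathrm{Cov}_W(\psi_0,\eta)+2\tau\big[\mathrm{Cov}_W(\psi_0,\xi)-\mathrm{Cov}_Q(\psi_0,\xi)\big]\\&+\mathrm{Var}_W(\delta\eta+\tau\xi)-\mathrm{Var}_Q(\delta\eta+\tau\xi).\end{aligned}$$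
Since $0\le\tau\le T\delta^2$, (a), (b) and (c) yield
$$\mathrm{Var}_W\Psi_\delta-1\le-\tfrac12c\log^2\tfrac1c-\kappa\delta\omega+C\delta c\big(1+\log\tfrac1c\big)+C\delta^2\big(\omega+c\log\tfrac1c\big).$$
For large $j$ we have $C\delta\le\kappa$, so the two terms with $\omega$ add up to at most $0$. If $c>0$, then for large $j$ also $\log\frac1c\ge1$, and the terms with $c$ are at most $c\log\frac1c\,\big[-\frac12\log\frac1c+2C\delta+C\delta^2\big]\le0$; if $c=0$, they vanish. So $\mathrm{Var}_W\Psi_\delta\le1$, which contradicts $\mathrm{Var}_{W_j}\Psi_{\delta_j}>1$.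

Hence $\|\Psi_\delta\|_{\mathrm{BMO}(Q)}\le1$ for all sufficiently small $\delta>0$.

## 9. The strict inequalities at every point off the lower boundary

**Step 1. The exponential average.** This step turns the positive $\Gamma$ into a strict change of $G$. By (17), Lemma 1 applies to $\Psi_\delta$. If $a<1$, then $k(\psi_0)\xi=0$, because $\psi_0=0$ on $\{y>a\}$ and $k(0)=0$, so $\langle k(\psi_0)\zeta_\delta\rangle_Q=\Gamma$. If $a=1$, then $\zeta_\delta-\eta=t\delta y=O(\delta)$ and $k(\psi_0)\in L^1$, so $\langle k(\psi_0)\zeta_\delta\rangle_Q=\Gamma+O(\delta)$. In both cases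
$$G(\delta)=G(0)+\sigma\delta e^{-\sigma a}\,\Gamma+O(\delta^2),\qquad\Gamma>0. \tag{18}$$
So for small $\delta>0$, $G(\delta)>G(0)$ if $\sigma>0$, and $G(\delta)<G(0)$ if $\sigma<0$.

**Step 2. The competitor.** Let $x_1^2<x_2\le x_1^2+\varepsilon^2$, let $a\in(0,1]$ be given by $x_2-x_1^2=\varepsilon^2(2a-a^2)$, and let $\sigma=\varepsilon\in(0,1)$ for $\mathbf B^+$, $\sigma=-\varepsilon<0$ for $\mathbf B^-$. Put
$$\varphi=x_1+\sigma(\Psi_\delta-\langle\Psi_\delta\rangle_Q)$$
with $\delta>0$ small. By Section 8, $\|\varphi\|_{\mathrm{BMO}(Q)}\le|\sigma|=\varepsilon$. Further, $\langle\varphi\rangle_Q=x_1$, and by (17) $\langle\varphi^2\rangle_Q=x_1^2+\varepsilon^2(2a-a^2)=x_2$. So $\varphi$ is admissible, and $\langle e^\varphi\rangle_Q=e^{x_1}G(\delta)$, while $e^{x_1}G(0)=\mathbf B^\pm_{\varepsilon,1}(x_1,x_2)$ by (6). Using (18):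

- for $\sigma=\varepsilon$, $\ \mathbf B^+_{\varepsilon,2}(x_1,x_2)\ge e^{x_1}G(\delta)>\mathbf B^+_{\varepsilon,1}(x_1,x_2)$;
- for $\sigma=-\varepsilon$, $\ \mathbf B^-_{\varepsilon,2}(x_1,x_2)\le e^{x_1}G(\delta)<\mathbf B^-_{\varepsilon,1}(x_1,x_2)$.

**Step 3. All dimensions, and the constant.** Lifting $\varphi$ to $[0,1]^n$ as in Section 2 keeps its norm, moments and exponential average, so parts 1 and 2 of the Theorem hold for every $n\ge2$. For part 3 take a point of the upper boundary, $x_2=x_1^2+\varepsilon^2$, that is, $a=1$. By (3), $e^{-x_1}\mathbf B^+_{\varepsilon,1}(x)=\frac{e^{-\varepsilon}}{1-\varepsilon}$ there, and the competitor of Step 2, lifted to $[0,1]^n$, satisfies $\|\varphi\|_{\mathrm{BMO}}\le\varepsilon$ and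
$$\langle e^{\varphi-\langle\varphi\rangle_Q}\rangle_Q=G(\delta)>\frac{e^{-\varepsilon}}{1-\varepsilon}.$$
Equality on the lower boundary was checked in Section 2. This proves the Theorem. Conjecture 1 therefore fails for every $n\ge2$, for both signs and every admissible $\varepsilon$, at every point of $\Omega_\varepsilon$ off the lower boundary, and the constant $e^{-\varepsilon}/(1-\varepsilon)$ is not valid in any dimension $n\ge2$. $\blacksquare$
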